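# Harmonic functions of polynomial growth whose frequency is unbounded

## 1. Metrics $e^{2F}(dt^2+h(t))$ and a staircase of exponents

Let $n\ge 3$ and $S=S^{n-1}$. The lecture turns on metrics of the form
$$g=e^{2F(t)}\big(dt^2+h(t)\big)\quad\text{on }\mathbb R\times S,\qquad \kappa:=F', \tag{1.1}$$
where $h(t)$ is a family of metrics on $S$ that all have **the same** volume form $\mu$. The volume form of $g$ is $e^{nF}dt\,\mu$, so
$$\Delta_g u=e^{-nF}\partial_t\big(e^{(n-2)F}u_t\big)+e^{-2F}\Delta_{h(t)}u=e^{-2F}\mathcal Lu,\qquad \mathcal Lu=u_{tt}+(n-2)\kappa u_t+\Delta_{h(t)}u. \tag{1.2}$$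

If $h$ and $\kappa>0$ do not depend on $t$, put $r=\kappa^{-1}e^{\kappa t}$ (with $F=\kappa t$). Then $g=dr^2+\kappa^2r^2h$ is a cone. Separation of variables gives the solutions $e^{\alpha t}\varphi$ and $e^{-\alpha' t}\varphi$, where $-\Delta_h\varphi=\lambda\varphi$ and
$$\alpha=-\tfrac{(n-2)\kappa}2+\sqrt{\tfrac{(n-2)^2\kappa^2}4+\lambda},\qquad \alpha'=\alpha+(n-2)\kappa,\qquad \alpha^2+(n-2)\kappa\,\alpha=\lambda. \tag{1.3}$$
The exponent $\alpha$ increases with $\lambda$. A solution bounded as $t\to-\infty$ is a sum $\sum_\sigma y_\sigma e^{\alpha_\sigma t}\varphi_\sigma$. Outward ($t\to+\infty$) its largest exponent wins; inward ($t\to-\infty$) its smallest exponent wins.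

Now let the cross-section drift very slowly through a family $h_b$, with eigenvalues $\lambda_\sigma(b)$ labeled by types $\sigma$. Reading from outside in, we shall build two operations. A *transit* changes $b$ and keeps the type. A *switch* keeps $b$ and replaces the type $\tau$ by a type $\tau'$, and it is possible when $\lambda_{\tau'}(b)<\lambda_\tau(b)$, because a tiny amount of $\tau'$ wins inward. So each switch lowers the exponent. But eigenvalues $\lambda_\sigma(b)$ of different types cross as $b$ varies, and a transit may raise the exponent. As on an impossible staircase, one can step down at every switch and still climb to arbitrarily high degree. One last switch returns to the lowest type. Read outward, the solution grows slowly, suddenly has a very large growth exponent for a while, and then comes back to slow growth. Long stretches of slow growth between such episodes keep the total growth polynomial.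

This is a machine for producing large frequency. We now say what frequency is. Let $(M^n,g)$ be complete and noncompact with $\mathrm{Ric}\ge0$ and **maximal volume growth**: $V_M=\lim_{r\to\infty}\mathrm{Vol}(B_r(p))/r^n>0$. Such an $M$ is nonparabolic, that is, it has positive Green's functions. Let $G$ be the minimal one with pole $p$, normalized so that $G=d(p,\cdot)^{2-n}$ on $\mathbb R^n$; equivalently $-\Delta G=(n-2)|S^{n-1}|\delta_p$. Put $\mathbf b=G^{1/(2-n)}$, a substitute for the distance to $p$. (In the literature this function is written $b$; here $b$ is a parameter.) For $d>0$ let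
$$\mathscr H_d(M)=\{u:\ \Delta u=0,\ |u(x)|\le C(1+d(p,x))^d\text{ for some }C>0\}.$$
For a harmonic $u\not\equiv0$ and $r>0$ let
$$I(r)=r^{1-n}\int_{\mathbf b=r}u^2|\nabla\mathbf b|,\qquad D(r)=r^{2-n}\int_{\mathbf b\le r}|\nabla u|^2,\qquad U(r)=\frac{D(r)}{I(r)}.$$
$U$ is the **frequency**. The conjecture of Colding and Minicozzi, as stated in Guoyi Xu, "Three circles theorems for harmonic functions", arXiv:1601.02066 (2016), says: if $M$ has nonnegative Ricci curvature and maximal volume growth and $u\in\mathscr H_d(M)$ for some $d>0$, then $\sup_{r>0}U(r)<\infty$. It is false in every dimension $n\ge3$.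

**Theorem A.** For every $n\ge3$ there are a complete metric $g$ on $M=\mathbb R^n$ with $\mathrm{Ric}\ge 0$, maximal volume growth and $|{\rm Rm}|\le C(1+d(o,\cdot))^{-2}$, a number $d<\infty$, a function $0\not\equiv u\in\mathscr H_d(M)$, and $r_i\to\infty$ such that the frequency with pole $p=o$ satisfies $U(r)\ge i$ for all $r\in[r_i,e^ir_i]$. In particular $\sup_{r>0}U(r)=\infty$.

**Theorem B.** (i) For the same $(M,u)$ and *every* pole $p\in M$, $\limsup_{r\to\infty}U_p(r)=\infty$.

(ii) Conversely, for any $M$ as in the conjecture and $0\not\equiv u\in\mathscr H_d(M)$,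
$$\limsup_{R\to\infty}\frac1{\log R}\int_1^RU(r)\frac{dr}r\le d.$$
Hence $\liminf_{r\to\infty}U\le d$, and $\{U\ge\Lambda\}$ has upper logarithmic density $\le d/\Lambda$.

(For a general pole only regular radii of $\mathbf b_p$, that is, almost all radii, are used.) Theorem B is not needed for the disproof. The *upper logarithmic density* of $E\subset(0,\infty)$ is $\limsup_{R\to\infty}\frac1{\log R}\int_{E\cap[1,R]}\frac{dr}r$. For example, $E=\bigcup_{k\ge1}[e^{k^2},e^{k^2+1}]$ has about $K$ units of logarithmic length below $e^{K^2}$, so its density is $0$ although it is unbounded. By (ii), large frequency can only live on sets that are sparse in this sense.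

## 2. Frequency on $\mathbb R^n$ and on a cone with fixed cross-section

On $\mathbb R^n$ with pole $0$ we have $\mathbf b=r$ and $|\nabla\mathbf b|=1$. Write $u=\sum_kr^kY_k$ with spherical harmonics $Y_k$ of degree $k$, and $a_k=\|Y_k\|^2_{L^2(S)}$. Then $I=\sum a_kr^{2k}$ and, by the divergence theorem, $D=r^{2-n}\int_{\partial B_r}uu_r=\sum ka_kr^{2k}$. So $U$ is the mean of $k$ for the weights $w_k=a_kr^{2k}/I$, and
$$r\,U'(r)=2\Big(\sum k^2w_k-\big(\sum kw_k\big)^2\Big)\ge0 .$$
If $u\in\mathscr H_d$, then $a_kr^{2k}\le I(r)\le C(1+r)^{2d}$ for all $r$, so $a_k=0$ for $k>d$, and $U\le d$. For instance, for $u=x_1+x_1^2-x_2^2$ the frequency increases from $1$ to $2$.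

The same computation works on a cone with constant data. There $N(t)^2:=\int_Su(t,\cdot)^2d\mu=\sum y_\sigma^2e^{2\alpha_\sigma t}$. The quantity $\langle u,u_t\rangle/N^2$, which takes the place of $U$ (see (3.4)), is the mean of $\alpha_\sigma$ for the weights $y_\sigma^2e^{2\alpha_\sigma t}/N^2$, and it is nondecreasing in $t$. A bound $N\le Ce^{At}$ for large $t$ kills all $\alpha_\sigma>A$.

So with a fixed cross-section the frequency never comes down, and the growth rate bounds it from above. A counterexample must make the frequency come *down* as one moves outward. For this the cross-section must change, while the Ricci curvature stays nonnegative.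

## 3. Ricci curvature, the flat core, and the frequency in the variable $t$

**Step 1: the Ricci tensor.** The purpose is to see what a moving cross-section costs. Let $L=\frac12h^{-1}\dot h$, an $h(t)$-self-adjoint endomorphism. Since the volume form is constant, $\operatorname{tr}L=0$, and hence $\operatorname{tr}L'=0$. First take $\hat g=dt^2+h(t)$. For $X$ tangent to the slices, $\nabla_X\partial_t=LX$, and $\nabla_{\partial_t}\partial_t=0$. If $[\partial_t,X]=0$, then
$$R(\partial_t,X)\partial_t=\nabla_{\partial_t}(LX)=[\partial_t,LX]+\nabla_{LX}\partial_t=L'X+L^2X .$$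
Thus $\hat g(R(X,\partial_t)\partial_t,X)=-h(L'X,X)-|LX|^2$, and tracing gives $\mathrm{Ric}_{\hat g}(\partial_t,\partial_t)=-\operatorname{tr}L^2=-|L|^2$. The Codazzi equation $R(X,Y)\partial_t=(\nabla_XL)Y-(\nabla_YL)X$ gives, after tracing, $\mathrm{Ric}_{\hat g}(Y,\partial_t)=(\operatorname{div}L)(Y)-Y(\operatorname{tr}L)=(\operatorname{div}L)(Y)$. The traced Gauss equation says that the tangential part of the trace is $\mathrm{Ric}_h(X,X)-\operatorname{tr}L\,h(LX,X)+|LX|^2$. Adding the $\partial_t$-term, $\mathrm{Ric}_{\hat g}(X,X)=\mathrm{Ric}_h(X,X)-h(L'X,X)$.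

For $g=e^{2F}\hat g$ we use the standard formula
$$\mathrm{Ric}_g=\mathrm{Ric}_{\hat g}-(n-2)(\nabla^2F-dF\otimes dF)-(\Delta F+(n-2)|dF|^2)\hat g .$$
Here $\nabla^2F=\kappa'dt^2+\kappa\,h(L\cdot,\cdot)$, and $\Delta F=\kappa'$. Hence
$$\begin{aligned}\mathrm{Ric}_g(\partial_t,\partial_t)&=-(n-1)\kappa'-|L|^2,\qquad|\mathrm{Ric}_g(\partial_t,X)|\le|\operatorname{div}L|\,|X|,\\ \mathrm{Ric}_g(X,X)&=\mathrm{Ric}_h(X,X)-h(L'X,X)-(n-2)\kappa\,h(LX,X)-(\kappa'+(n-2)\kappa^2)|X|^2,\end{aligned}\tag{3.1}$$
with norms taken in $h(t)$. The price of motion is *quadratic* in $L$ and is paid by decreasing $\kappa$.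

**Step 2: sufficient conditions.** The purpose is a checklist for $\mathrm{Ric}_g\ge0$. Consider, at each $t$, with a constant $C_R$ fixed in Section 4:

* **(C1)** $\mathrm{Ric}_h\ge(n-\frac32)h$ and $|{\rm Rm}_h|\le C_R$;
* **(C2)** $\kappa'\le0$, $\frac12\le\kappa\le1$, $|\kappa'|\le4$;
* **(C3)** $|L'|+(n-2)|L|+|\nabla L|\le\frac14$ and $-(n-1)\kappa'\ge\sup_S(|L|^2+4|\operatorname{div}L|^2)$.

Under these, $\mathrm{Ric}_g(X,X)\ge\big(n-\frac32-\frac14-(n-2)\big)|X|^2=\frac14|X|^2$, and
$$\mathrm{Ric}_g(a\partial_t+X,a\partial_t+X)\ge4a^2|\operatorname{div}L|^2-2|a||\operatorname{div}L||X|+\tfrac14|X|^2=\big(2|a||\operatorname{div}L|-\tfrac12|X|\big)^2\ge0 .$$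
Also $|{\rm Rm}_g|\le Ce^{-2F}$. Indeed the curvature of $\hat g$ is made of ${\rm Rm}_h$, $L$, $\nabla L$, $L'$, and the conformal change adds only terms built from $\nabla^2F$ and $dF$, that is from $\kappa',\kappa,L$. All of these are bounded, and passing to norms in $g$ gives the factor $e^{-2F}$.

**Step 3: the core.** The purpose is to close the manifold smoothly at a point. Let $h_1=c^2g_S$ with $0<c<1$ (fixed in Section 4). For $t\le0$ let $h\equiv h_1$, and let $\kappa$ be nonincreasing with $\kappa=1/c$ for $t\le-1$ and $\kappa=1$ near $t=0$. Since $\mathrm{Ric}_{h_1}=(n-2)c^{-2}h_1$, $L=0$, $\kappa'\le0$ and $\kappa\le1/c$, (3.1) gives $\mathrm{Ric}_g\ge0$. Normalize $F=t/c$ for $t\le-1$. With $r=ce^{t/c}$ the metric there is $dr^2+r^2g_S$. It is flat and extends smoothly over a point $o$. Data of this form on $t\le0$ are called *core*.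

Take data on $\mathbb R$ that are core for $t\le0$ and satisfy (C1)–(C3) for $t\ge0$. Put $r(t)=\int_{-\infty}^te^F$. Then $g=dr^2+e^{2F}h$, so $r=d(o,\cdot)$. With $\rho=e^F$ we have $d\rho/dr=\kappa\in[\frac12,\frac1c]$ and $\rho\to0$ at $o$, so
$$\tfrac r2\le\rho\le\tfrac rc . \tag{3.2}$$
Since $r(t)\to\infty$ as $t\to\infty$, the metric on $\mathbb R^n$ is complete. Its Ricci curvature is nonnegative. The volume growth is maximal: $\mathrm{Vol}(B_r(o))=\mu(S)\int_0^r\rho^{n-1}dr\ge c'r^n$. And $|{\rm Rm}|\le C\rho^{-2}$ away from the flat part, so $|{\rm Rm}|\le C(1+r)^{-2}$.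

**Step 4: the frequency at $o$.** The purpose is to express $U$ through $u(t,\cdot)$. Let $\langle\cdot,\cdot\rangle,\|\cdot\|$ refer to $L^2(S,\mu)$, and let $N(t)=N_u(t)=\|u(t,\cdot)\|$. Put
$$G(t)=(n-2)c^{1-n}\int_t^\infty e^{-(n-2)F(s)}ds ,$$
which converges as $F'\ge\frac12$. Since $(e^{(n-2)F}G_t)_t=0$, $G$ is harmonic off $o$. It is positive and tends to $0$ at infinity. Near $o$ it equals $c^{2-n}e^{-(n-2)t/c}+\text{const}=r^{2-n}+\text{const}$. The minimal Green's function $G_{\min}$ has the same singularity, so $G-G_{\min}$ extends harmonically over $o$. By minimality it lies between $0$ and $G$, hence tends to $0$ at infinity, and the maximum principle gives $G=G_{\min}$. So $\mathbf b$ depends on $t$ only.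

Since $|\nabla G|=(n-2)\mathbf b^{1-n}|\nabla\mathbf b|$ and $|\nabla G|=e^{-F}|G_t|=(n-2)c^{1-n}e^{-(n-1)F}$, and the slices have area form $e^{(n-1)F}\mu$, we get $I=\frac1{n-2}\int_{\mathbf b=r}u^2|\nabla G|=c^{1-n}N^2$. By the divergence theorem $D=r^{2-n}\int_{\mathbf b=r}u\,\partial_\nu u=\mathbf b^{2-n}e^{(n-2)F}\langle u,u_t\rangle$. Finally
$$\frac{\mathbf b_t}{\mathbf b}=\frac{-G_t}{(n-2)G}=c^{1-n}e^{-(n-2)F}\mathbf b^{n-2}=\Big((n-2)\int_t^\infty e^{-(n-2)(F(s)-F(t))}ds\Big)^{-1}\in[\tfrac12,\tfrac1c], \tag{3.3}$$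
the last inclusion because $\frac12(s-t)\le F(s)-F(t)\le\frac1c(s-t)$. Dividing,
$$U=\frac{\mathbf b}{\mathbf b_t}\,\frac{\langle u,u_t\rangle}{N^2}\ \ge\ c\,\frac{\langle u,u_t\rangle}{N^2}\qquad\text{wherever }\langle u,u_t\rangle\ge0 . \tag{3.4}$$
So it suffices to make $\langle u,u_t\rangle/N^2=N'/N$ large on long $t$-intervals.

## 4. Ellipsoids with a common volume form, and their crossing eigenvalues

**The ellipsoids.** Write points of $S$ as $(\sin\theta\,\omega,\cos\theta)$, $\omega\in S^{n-2}$. For $b>0$ let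
$$\tilde h_b=A_b^2d\theta^2+\sin^2\theta\,g_{S^{n-2}},\qquad A_b^2=\cos^2\theta+b^2\sin^2\theta .$$
This is the metric of the ellipsoid $|x'|^2+z^2/b^2=1$, parametrized by $(\sin\theta\,\omega,b\cos\theta)$; by the Gauss equation $\mathrm{Ric}>0$. Fix a compact interval $[b_-,b_+]\ni1$ with $b_-<1<b_+$ (chosen below by conditions that compare eigenvalues at the same $b$, so scaling does not matter). Choose $c_b>0$ so that $c_b^2\tilde h_b$ has a volume $v$ independent of $b$. As $\mathrm{Ric}$ is scale invariant as a 2-tensor, for $v$ small $\mathrm{Ric}_{c_b^2\tilde h_b}\ge(n-1)c_b^2\tilde h_b$ on a slightly larger open interval $J$ of parameters. Let $c=c_1$, $h_1=c^2g_S$, $\mu=dv_{h_1}$. From $(n-2)/c^2\ge n-1$ we get $c<1$.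

**Equalizing volume forms (Moser).** The form (1.1) needs volume forms that are equal pointwise. Write $dv_{c_b^2\tilde h_b}=\rho_b\mu$. Here $\rho_b=(c_b/c)^{n-1}A_b$ is smooth and positive in $(b,x)$, since $A_b^2=x_n^2+b^2(1-x_n^2)$, and $\int\partial_b\rho_b\,\mu=0$. Let $f_b$ be the mean-zero solution of $\Delta_{h_1}f_b=-\partial_b\rho_b$. It is smooth in $(b,x)$ and, by uniqueness, invariant under $O(n-1)\times O(1)$, so it depends on $\theta$ only. Let $F_b$ be the flow (in the time $b$) of $X_b=\nabla f_b/\rho_b$, with $F_1=\mathrm{id}$. Then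
$$\partial_b\big(F_b^*(\rho_b\mu)\big)=F_b^*\big((\operatorname{div}_\mu(\rho_bX_b)+\partial_b\rho_b)\mu\big)=F_b^*\big((\Delta_{h_1}f_b+\partial_b\rho_b)\mu\big)=0,$$
so $F_b^*(\rho_b\mu)=\rho_1\mu=\mu$. As $X_b$ is an invariant multiple of $\partial_\theta$, $F_b(\theta,\omega)=(\Theta_b(\theta),\omega)$ and $F_b$ commutes with $O(n-1)\times O(1)$. Put $h_b=F_b^*(c_b^2\tilde h_b)$. This is a smooth family with volume form $\mu$ and $\mathrm{Ric}_{h_b}\ge(n-1)h_b$. Let $C_R=1+\max_{b\in[b_-,b_+]}|{\rm Rm}_{h_b}|$.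

**Definition (sector).** Let $\Gamma=\{\pm1\}\times O(n-2)$, where $O(n-2)$ acts on $x_2,\dots,x_{n-1}$. The *sector* consists of the functions on $S$ (or on $\mathbb R\times S$) that are odd under the antipodal map and $O(n-2)$-invariant.

Example for $n=3$: $O(1)$ acts by $x_2\mapsto-x_2$; $x_1$ and $x_3$ are in the sector, $x_2$ (not invariant) and $x_1x_3$ (even) are not. Sector functions have $\mu$-mean zero. By the theorem of Lichnerowicz on the $(n-1)$-dimensional $S$, for any metric $h$ with volume form $\mu$ and $\mathrm{Ric}_h\ge(n-2)h$,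
$$\int|df|_h^2\,d\mu\ge(n-1)\int f^2d\mu\qquad\text{for sector }f. \tag{4.1}$$

**Types.** Let $Y_m$ be the $O(n-2)$-invariant spherical harmonic of degree $m$ on $S^{n-2}$, unique up to scale ($\cos m\varphi$ for $n=3$). Since $h_b$ is $O(n-1)$-invariant, $\Delta_{h_b}$ preserves the *block* $\{f(\theta)Y_m\}$. The map $F_b$ also preserves blocks, so we may compute on the ellipsoid, where
$$\Delta_{\tilde h_b}(fY_m)=\Big(\frac{(A_b^{-1}\sin^{n-2}\theta\,f')'}{A_b\sin^{n-2}\theta}-\frac{m(m+n-3)}{\sin^2\theta}f\Big)Y_m .$$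
*In each block eigenvalues are simple.* If $f,g$ have the same eigenvalue, the expression $A_b^{-1}\sin^{n-2}\theta\,(fg'-f'g)$ has zero derivative, so it is constant. It vanishes at the pole $\theta=0$, because $f,g,f',g'$ are bounded and $n\ge3$. So the Wronskian is zero and $f,g$ are proportional.

Let $\lambda_{m,0}(b)<\lambda_{m,1}(b)<\cdots$ be the eigenvalues of $-\Delta_{h_b}$ in block $m$, with normalized eigenfunctions $\varphi_{m,k}(b)$.

*Smooth dependence on $b$.* For $l\ge0$ the map
$$(b,\varphi,\lambda)\mapsto\big(\Delta_{h_b}\varphi+\lambda\varphi,\ \tfrac12(\|\varphi\|^2-1)\big),\qquad J\times H^{l+2}_{\rm block}\times\mathbb R\to H^l_{\rm block}\times\mathbb R,$$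
is smooth. Its derivative in $(\varphi,\lambda)$ at a normalized eigenpair is $(\psi,\nu)\mapsto(\Delta\psi+\lambda\psi+\nu\varphi,\langle\varphi,\psi\rangle)$. This is injective: pairing $\Delta\psi+\lambda\psi+\nu\varphi=0$ with $\varphi$ gives $\nu=0$, then $\psi$ is a multiple of $\varphi$ by simplicity, and $\langle\varphi,\psi\rangle=0$ gives $\psi=0$. It is surjective: given $(f,a)$ take $\nu=\langle f,\varphi\rangle$, solve by the Fredholm alternative, and add a multiple of $\varphi$. So eigenpairs continue smoothly in $b$, in every $H^l$, hence in $C^\infty(S)$. For $b'$ close to $b$ the metrics $h_b,h_{b'}$ are multiplicatively close with the same $\mu$, so by min-max each $\lambda_{m,k}(b)$ is continuous. Since the eigenvalues in a block are simple, the smooth branch through $\lambda_{m,k}(b_0)$ is $\lambda_{m,k}(b)$.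

At $b=1$ the eigenfunctions in block $m$ are spherical harmonics of degree $m+k$ on the round sphere, so $\lambda_{m,k}(1)=c^{-2}(m+k)(m+k+n-2)$ with antipodal parity $(-1)^{m+k}$. The antipodal map preserves the block and commutes with $\Delta_{h_b}$; by simplicity each $\varphi_{m,k}(b)$ has a parity, and by continuity it is $(-1)^{m+k}$ for all $b$. Hence the sector has the orthonormal eigenbasis $\varphi_\sigma(b)$, $\sigma=(m,k)$ with $m+k$ odd. These $\sigma$ are the **types**. For $n=3$, $b=1$: $(1,0)$ is $x_1$, $(0,1)$ is $x_3$, and degree $3$ contributes $(3,0),(2,1),(1,2),(0,3)$. The metrics $h_b$, $b\in[b_-,b_+]$, are uniformly equivalent with the same $\mu$, so $\lambda_\sigma(b)\ge c'\lambda_\sigma(1)$. Thus for each $K$ only finitely many types have $\min_b\lambda_\sigma(b)\le K$.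

**Crossings.** Let $\tilde\lambda_{m,k}=c_b^2\lambda_{m,k}$, the eigenvalues of $\tilde h_b$. They belong to the Rayleigh quotient
$$\frac{\int\big(A_b^{-1}f'^2+m(m+n-3)A_bf^2\sin^{-2}\theta\big)\sin^{n-2}\theta\,d\theta}{\int A_bf^2\sin^{n-2}\theta\,d\theta}. \tag{4.2}$$

**(a)** *Some $b_-<1$ has $\lambda_{1,0}(b_-)<\lambda_{0,1}(b_-)$.* At $b=1$ both $\tilde\lambda$ equal $n-1$, with $f=\sin\theta$ and $f=\cos\theta$. The derivative of a simple eigenvalue is obtained by differentiating numerator and denominator of (4.2) with $f$ fixed: $\tilde\lambda'=(\mathrm{num}'-\tilde\lambda\,\mathrm{den}')/\mathrm{den}$. Use $\partial_bA_b|_{b=1}=\sin^2\theta$, and $S_j=\int_0^\pi\sin^j\theta\,d\theta$ with $S_{j+2}=\frac{j+1}{j+2}S_j$. In particular $S_n-S_{n+2}=\frac1{n+2}S_n$ and $S_{n-2}-S_n=\frac1{n-1}S_n$. Then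
$$\tilde\lambda_{0,1}'(1)=\frac{-S_{n+2}-(n-1)(S_n-S_{n+2})}{S_{n-2}-S_n}=(n-1)\cdot\frac{-(n+1)-(n-1)}{n+2}=-\frac{2n(n-1)}{n+2},$$
$$\tilde\lambda_{1,0}'(1)=\frac{-(S_n-S_{n+2})+(n-2)S_n-(n-1)S_{n+2}}{S_n}=\frac{-1+(n^2-4)-(n^2-1)}{n+2}=-\frac4{n+2}.$$
As $2n(n-1)>4$, $(\tilde\lambda_{0,1}-\tilde\lambda_{1,0})'(1)<0$, and any $b_-<1$ close to $1$ works.

At $b_-$ the type $(1,0)$ is the **strictly lowest sector type**. For $m\ge2$, insert the eigenfunction $f$ of $(m,0)$ in the quotient for $m=1$: it is smaller, so $\lambda_{1,0}<\lambda_{m,0}\le\lambda_{m,k}$. For $m=1$, $k\ge1$, use simplicity. For $m=0$, $k$ is odd, so $\lambda_{0,k}\ge\lambda_{0,1}>\lambda_{1,0}$.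

**(b)** *Some $b_+>1$ has $\lambda_{0,m+4}(b_+)<\lambda_{m,0}(b_+)$ for all odd $m\ge1$.* Since $\sin^{-2}\theta\ge1$, (4.2) gives $\tilde\lambda_{m,0}\ge m(m+n-3)\ge m^2$. For an upper bound on $\tilde\lambda_{0,k}$ use $z=b\cos\theta$ and $\rho=\sqrt{1-z^2/b^2}=\sin\theta$; for $m=0$ the quotient becomes
$$\int f_z^2(1+\rho_z^2)^{-1/2}\rho^{n-2}dz\Big/\int f^2(1+\rho_z^2)^{1/2}\rho^{n-2}dz .$$
Divide $[-\frac b2,\frac b2]$, where $\rho\in[\frac{\sqrt3}2,1]$, into $k+1$ equal intervals with left ends $z_j$. On each take the test function $\sin(\pi(k+1)(z-z_j)/b)$, extended by zero. These $k+1$ functions have disjoint supports and quotient at most $(2/\sqrt3)^{n-2}\pi^2(k+1)^2/b^2$, so $\tilde\lambda_{0,k}$ is at most this number by min-max. With $k=m+4$ and $(m+5)^2\le36m^2$, any $b_+>1$ with $b_+^2>36\pi^2(2/\sqrt3)^{n-2}$ works.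

**(c)** $\lambda_{m+2,0}(1)<\lambda_{0,m+4}(1)$, since the degrees are $m+2$ and $m+4$.

Fix such $b_\pm$; from now on parameters lie in $[b_-,b_+]$ unless said otherwise. Write $\tau_*=(1,0)$, $\lambda_*=\lambda_{\tau_*}(b_-)$, $\varphi_*=\varphi_{\tau_*}(b_-)$.

The staircase, read inward, is now visible. At $b_+$ switch from $(m,0)$ down to $(0,m+4)$ by (b); move to $b=1$; there switch down to $(m+2,0)$ by (c); move back to $b_+$ and repeat.

**Exponents.** *Constant data* $(b,\kappa)$ means $h\equiv h_b$ with $\kappa$ constant. Let $\alpha_\sigma(b,\kappa)$ be the $\alpha$ of (1.3) for $\lambda=\lambda_\sigma(b)$, and $\alpha_\sigma'=\alpha_\sigma+(n-2)\kappa$. The $\sigma$-component $\langle u,\varphi_\sigma\rangle$ of a solution of $\mathcal Lu=0$ is a combination of $e^{\alpha_\sigma t}$ and $e^{-\alpha'_\sigma t}$. From (1.3), $\alpha_\sigma\le\sqrt{\lambda_\sigma}$. If $\kappa\le1$, then $1+(n-2)\kappa\le n-1\le\lambda_\sigma$ (by (4.1)) shows $\alpha_\sigma\ge1$.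

## 5. Linear theory of $\mathcal L$: comparison, invertibility, solutions with prescribed right type

**Definition (regular data).** *Regular data* are smooth $(\kappa,h)$ on $\mathbb R$ with $h(t)$ $\Gamma$-invariant of volume form $\mu$, $\mathrm{Ric}_h\ge(n-2)h$, $0\le\kappa\le\kappa_{max}$, and, outside a compact $t$-set, constant on each end of the form $(h_b,\kappa)$ (with $b\in J$).

Constant data are an example; so are data that are core for $t\le0$ and constant for large $t$ (left end $(h_1,1/c)$, $\kappa_{max}=1/c$), provided $\mathrm{Ric}_h\ge(n-2)h$ and $\Gamma$-invariance hold in between. All functions in this section are in the sector. "Bounded" for a solution means that $N$ is bounded.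

**(5.1) The differential inequality for $N$.** Let $\mathcal Lv=f$. Pairing with $v$ and using (4.1),
$$\langle v,v_{tt}\rangle\ge-(n-2)\kappa\langle v,v_t\rangle+(n-1)N^2-\|f\|N .$$
At a positive interior maximum of $N^2$ we have $\langle v,v_t\rangle=0$ and $\|v_t\|^2+\langle v,v_{tt}\rangle\le0$, so $(n-1)N\le\|f\|$ there. Where $f=0$ and $N>0$, $NN'=\langle v,v_t\rangle$ gives $NN''=\|v_t\|^2+\langle v,v_{tt}\rangle-N'^2$, and $N'^2\le\|v_t\|^2$. Hence
$$N''+(n-2)\kappa N'\ge\lambda N,\qquad\lambda=n-1. \tag{5.1}$$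
On constant data $(b_-,\kappa)$ we may take $\lambda=\lambda_*$, the lowest sector eigenvalue.

*Comparison.* If $\psi>0$ satisfies $\psi''+(n-2)\kappa\psi'\le\lambda\psi$ on a bounded interval and $N\le\psi$ at its ends, then $N\le\psi$. Otherwise, at a positive maximum of $N-\psi$ we have $N>0$, $N'=\psi'$, $N''\le\psi''$, so $0\le N''+(n-2)\kappa N'-\lambda N\le\lambda(\psi-N)<0$. If $c_0\in(0,1]$ satisfies $c_0^2+(n-2)\kappa_{max}c_0\le n-1$, then $e^{\pm c_0t}$ are such $\psi$ (for both values of $\lambda$, as $\lambda_*\ge n-1$). Adding $\epsilon e^{c_0t}$ and letting $\epsilon\to0$ shows that $\psi\ge0$ suffices. If $\kappa_{max}\le1$, then $c_0=1$ is allowed.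

**(5.2) Monotonicity.** *If $\mathcal Lv=0$ on $t\le t_1$ and $N$ is bounded as $t\to-\infty$, then $\langle v,v_t\rangle\ge0$ and $N$ is nondecreasing.* Near $-\infty$ the data are constant and boundedness excludes $e^{-\alpha'_\sigma t}$, so $v=\sum y_\sigma e^{\alpha_\sigma t}\varphi_\sigma$ and $\langle v,v_t\rangle=\sum\alpha_\sigma y_\sigma^2e^{2\alpha_\sigma t}$. Comparing with a fixed $t_2$ in this region and using $\alpha e^{-2\alpha(t_2-t)}\le(t_2-t)^{-1}$, this is at most $N(t_2)^2/(t_2-t)\to0$. Since $\kappa\ge0$, $e^{(n-2)F}$ stays bounded there. So $e^{(n-2)F}\langle v,v_t\rangle\to0$ at $-\infty$. Its derivative is $e^{(n-2)F}(\|v_t\|^2+\|d_Sv\|^2)\ge0$. Hence $NN'=\langle v,v_t\rangle\ge0$.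

**(5.3) Interior estimates.** If $\mathcal Lv=0$ on $[t-1,t+1]\times S$, then $\|v_t(t)\|$ and all derivatives of $v$ at time $t$ are $\le C\sup_{[t-1,t+1]}N$. Indeed $N$ controls $\|v\|_{L^2([t-1,t+1]\times S)}$. By (1.2), $\mathcal L$ is of divergence form with respect to the density $e^{(n-2)F}dt\,\mu$, so local boundedness of solutions controls $\sup|v|$ on a smaller slab. Interior Schauder estimates then control the derivatives. $C$ depends only on ellipticity and $C^l$-bounds of the coefficients on the slab. It is therefore uniform over all slabs of given regular data, and over all constant data $(b,\kappa)\in[b_-,b_+]\times[\frac12,1]$. Likewise, for $\mathcal Lv=f$, the $C^{2,\gamma}$ norm on a slab is bounded by $\sup N$ and the $C^{0,\gamma}$ norm of $f$ on a larger slab.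

**Lemma 5.1.** For regular data, $\mathcal L:C_b^{2,\gamma}(\mathbb R\times S)\to C_b^{0,\gamma}(\mathbb R\times S)$ (sector functions, bounded global Hölder norms) is an isomorphism, and the solution of $\mathcal Lv=f$ satisfies $\sup N_v\le\frac1{n-1}\sup_t\|f(t)\|$. A solution of $\mathcal Lv=0$ with $N_v$ bounded on $\mathbb R$ is $0$. If $N_v$ is bounded and $f=0$ for $t\ge a$, then $N_v(t)\le N_v(a)e^{-c_0(t-a)}$ for $t\ge a$.

*Proof.* *Existence.* Solve $\mathcal Lv_R=f$ on $[-R,R]\times S$ with zero boundary values. The weak form is coercive on $H^1_0$ (there is no zeroth-order term; use the Poincaré inequality in $t$). So $v_R$ exists, is unique, lies in $C^{2,\gamma}$ up to the boundary, and lies in the sector by uniqueness. By (5.1) at a maximum, $N_{v_R}\le\frac1{n-1}\sup\|f\|$. By (5.3) a subsequence converges in $C^2_{loc}$ as $R\to\infty$ to a solution with the same bound on $N$, and (5.3) bounds it in $C^{2,\gamma}_b$.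

*Uniqueness.* Let $\mathcal Lv=0$, $N\le B$ with $B>0$. On $[-R,R]$ compare with $B(e^{c_0(t-R)}+e^{-c_0(t+R)})$, which is $\ge B$ at both ends. For fixed $t$ and $R\to\infty$ we get $N(t)=0$. So the bound on $\sup N$ holds for every solution with bounded $N$.

*Decay.* With $N\le B$, compare on $[a,R]$ with $N(a)e^{-c_0(t-a)}+Be^{c_0(t-R)}$ and let $R\to\infty$. $\square$

**(5.4) Right type.** Let the data be constant $(b,\kappa)$ for $t\ge t_+$, and let $\tau$ be a type with exponent $\alpha_\tau=\alpha_\tau(b,\kappa)$. *There is a unique solution $w$ of $\mathcal Lw=0$ on $\mathbb R$ with $N$ bounded near $-\infty$ and $w-e^{\alpha_\tau t}\varphi_\tau(b)$ bounded near $+\infty$.* We call $w$ the solution **with right type $\tau$**. Existence: take a cutoff $\xi$ ($0$ to the left, $1$ to the right, $\operatorname{supp}\xi\subset\{t\ge t_+\}$) and $w=\xi e^{\alpha_\tau t}\varphi_\tau+v$, with $v$ the bounded solution of $\mathcal Lv=-[\mathcal L,\xi]e^{\alpha_\tau t}\varphi_\tau$; here $\mathcal L(e^{\alpha_\tau t}\varphi_\tau)=0$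 on $\operatorname{supp}\xi$. Uniqueness: the difference of two such solutions is bounded on $\mathbb R$, so it is $0$. On constant data, $w=e^{\alpha_\tau t}\varphi_\tau$.

## 6. Transit and switch by prescribing finitely many coefficients

**Definition (admissible data, block transitions).** *Admissible data* are regular data on $\mathbb R$ satisfying (C1)–(C3). Then $\kappa\le1$ and $c_0=1$ is allowed. A *block transition*, for short a *transition* (not to be confused with the blocks $\{fY_m\}$ of functions), is given by admissible data, constant $=(b^r,\kappa^r)$ for $t\ge4$ and $=(b^l,\kappa^l)$ for $t\le-1$, with types $\tau^r,\tau^l$ such that the solution $W$ with right type $\tau^r$ satisfies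
$$e^{-\alpha t}W(t)\to y\,\varphi_{\tau^l}(b^l)\ \text{ in }L^2(S)\ (t\to-\infty),\quad y\ne0,\quad\alpha=\alpha_{\tau^l}(b^l,\kappa^l). \tag{6.1}$$
We write $(\tau^r,b^r,\kappa^r)\to(\tau^l,b^l,\kappa^l)$.

The simplest example: constant data $(b,\kappa)$ with $\kappa\in[\frac12,1]$ and $W=e^{\alpha_\tau t}\varphi_\tau$ give $(\tau,b,\kappa)\to(\tau,b,\kappa)$.

**What the symmetric family alone does.** A natural first attempt is to use only $h(t)=h_{b(t)}$ with a slowly moving $b(t)$. It stops at two places. First, projection to $\{fY_m\}$ commutes with $\mathcal L$. So if $W$ has right type $(1,0)$, its projections to the other $\{fY_m\}$, $m\neq1$, are solutions bounded on $\mathbb R$, hence zero by Lemma 5.1. No switch from $(1,0)$ to $(0,5)$ is possible. Second, within one value of $m$ nothing forces the coefficients of lower types to vanish when $b$ moves, and a single nonzero coefficient of smaller exponent, however small, wins inward and destroys (6.1) for the old type. Both problems ask for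 the same thing: to *prescribe* the finitely many coefficients whose exponents could compete. We do this by breaking the $O(n-1)$-symmetry slightly, with as many small parameters as there are coefficients. The perturbation has size $\eta$, so by (C3) it costs $O(\eta^2)$ in $\kappa$, while a move of $b$ takes $O(1/\eta)$ steps of length $\eta$. The total cost is $O(\eta)$.

**Lemma 6.1.** Let $\mathcal T$ be a finite set of types. There are $\eta_0,C_1>0$ such that for all $0<\eta\le\eta_0$ and $\kappa\in[\frac12,1]$ there is $\kappa^l\in[\kappa,\kappa+C_1\eta^2]$, depending only on $\kappa$ and $\eta$, such that, provided $\kappa^l\le1$, there are transitions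

* (transit) $(\tau,b,\kappa)\to(\tau,b',\kappa^l)$ for all $\tau\in\mathcal T$, $b,b'\in[b_-,b_+]$, $|b-b'|\le\eta$;
* (switch) $(\tau,b,\kappa)\to(\tau',b,\kappa^l)$ for all $\tau,\tau'\in\mathcal T$ and $b\in[b_-,b_+]$ with $\lambda_{\tau'}(b)<\lambda_\tau(b)$.

*Proof.*

**Step 1: the competing types.** The purpose is to reduce to finitely many coefficients. Let $\Lambda$ be the finite set of types $\sigma$ with $\min_b\lambda_\sigma\le\max_{\tau\in\mathcal T,b}\lambda_\tau(b)$. Then $\mathcal T\subset\Lambda$, and $\lambda_\sigma(b)>\lambda_\tau(b)$ for all $\sigma\notin\Lambda$, $\tau\in\mathcal T$, $b\in[b_-,b_+]$. Fix $\tau\in\mathcal T$ and a center $(\bar b,\bar\kappa)\in[b_-,b_+]\times[\frac12,1]$.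

**Step 2: the family of data.** The purpose is to introduce one parameter $p_i$ for each $i\in\Lambda$. Let $\odot$ be the symmetrized product, and
$$T_i=d\varphi_\tau(\bar b)\odot d\varphi_i(\bar b),\qquad i\in\Lambda .$$
This symmetric 2-tensor is $\Gamma$-invariant: both factors are $O(n-2)$-invariant, and a product of two odd factors is even. Let $Q_i(b)$ be the trace-free part of $h_b^{-1}T_i$, and $Q_p=\sum_ip_iQ_i$ for $p\in\mathbb R^\Lambda$. Fix a smooth $\chi:\mathbb R\to[0,1]$ ($0$ for $t\le0$, $1$ for $t\ge1$), a smooth $\zeta\ge0$, $\zeta\not\equiv0$, supported in $[2,3]$, and a smooth $\omega$ with values in $[0,1]$, supported in $[-1,4]$, with $\omega=1$ on $[0,3]$. For $q=(p,b_r,b_l,\kappa_r,\vartheta)$ let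
$$h(t)=h_{b_l+(b_r-b_l)\chi(t)}\ (t\le\tfrac32),\qquad h(t)=h_{b_r}(e^{-\zeta(t)Q_p(b_r)}\cdot,\cdot)\ (t\ge\tfrac32),\qquad\kappa(t)=\kappa_r+\vartheta\int_t^\infty\omega .$$
The two formulas agree near $t=\frac32$, and the volume form is $\mu$ because $\operatorname{tr}Q_p=0$. On $[0,1]$, $L=\frac12(b_r-b_l)\chi'h_b^{-1}\partial_bh_b$ at $b=b_l+(b_r-b_l)\chi$. On $[2,3]$, $h^{-1}\dot h=e^{\zeta Q_p}(-\zeta'Q_p)e^{-\zeta Q_p}$, so $L=-\frac12\zeta'Q_p$. Elsewhere $L=0$. So $|L|+|\nabla L|+|L'|\le C(|b_r-b_l|+|p|)$, and $\omega=1$ wherever $L\ne0$. As $\mathrm{Ric}_{h_b}\ge(n-1)h_b$ and $|{\rm Rm}_{h_b}|\le C_R-1$, for small $|p|$, $|b_r-b_l|$, $\vartheta\ge0$ (and $b_r,b_l\in[b_-,b_+]$) conditions (C1)–(C3) hold as soon as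
$$\kappa(t)\in[\tfrac12,1]\ \text{for all }t,\qquad(n-1)\vartheta\ge C(|b_r-b_l|^2+|p|^2). \tag{6.2}$$

**Step 3: the coefficients depend smoothly on $q$.** The purpose is to prepare the implicit function theorem. For $q$ near $\bar q=(0,\bar b,\bar b,\bar\kappa,0)$ the data are regular (also slightly outside $[b_-,b_+]$, and for $\vartheta$ of either sign). Let $W_q=\xi e^{\alpha_\tau t}\varphi_\tau(b_r)+v_q$ be the solution with right type $\tau$, where $\alpha_\tau=\alpha_\tau(b_r,\kappa_r)$ and $\xi$ is a fixed cutoff, $0$ for $t\le4$ and $1$ for $t\ge5$. The coefficients of $\mathcal L_q$ are smooth in $(q,t,x)$, and independent of $t$ for $t\notin[-1,4]$. Hence $q\mapsto\mathcal L_q\in L(C_b^{2,\gamma},C_b^{0,\gamma})$ is smooth. The source $-[\mathcal L_q,\xi]e^{\alpha_\tau t}\varphi_\tau(b_r)$ is supported in $[4,5]$ and smooth in $q$ by Section 4. Each $\mathcal L_q$ is invertible by Lemma 5.1, and inversion of operators is smooth, so $q\mapsto v_q\in C_b^{2,\gamma}$ is smooth. For $t\le-1$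 the data are constant, $(b_l,\kappa(-1))$, and $\xi=0$, so
$$W_q=\sum_\sigma y_\sigma(q)e^{\alpha_\sigma t}\varphi_\sigma(b_l),\qquad\alpha_\sigma=\alpha_\sigma(b_l,\kappa(-1)),\qquad y_\sigma(q)=e^{\alpha_\sigma}\langle v_q(-1),\varphi_\sigma(b_l)\rangle ,$$
and $y_\sigma$ is smooth in $q$. If $p=0$, $b_r=b_l$, $\vartheta=0$, the data are constant, $W_q=e^{\alpha_\tau t}\varphi_\tau$, and $(y_\sigma)_{\sigma\in\Lambda}=e_\tau$, the unit vector.

**Step 4: $\partial_py(\bar q)$ is invertible on $\mathbb R^\Lambda$.** This is the point where $T_i$ was chosen well. On $[2,3]$, $\Delta_{h(t)}u=\operatorname{div}_\mu(e^{\zeta Q_p}\nabla u)$ with $\nabla$ the gradient of $h_{b_r}$; the source in Step 3 does not depend on $p$. Differentiating $\mathcal L_qW_q=0$ in $p_i$ at $\bar q$, $\dot v=\partial_{p_i}v$ satisfies $\mathcal L_{\bar q}\dot v=-\zeta e^{\alpha_\tau t}\operatorname{div}(Q_i\nabla\varphi_\tau)$. Its $\sigma$-component $a$ solves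
$$a''+(n-2)\bar\kappa a'-\lambda_\sigma a=m_{i\sigma}\zeta e^{\alpha_\tau t},\qquad m_{i\sigma}=\int h(Q_i\nabla\varphi_\tau,\nabla\varphi_\sigma)d\mu=\int\big\langle(d\varphi_\tau\odot d\varphi_i)^\circ,(d\varphi_\tau\odot d\varphi_\sigma)^\circ\big\rangle d\mu ,$$
where $h=h_{\bar b}$, $^\circ$ is the trace-free part, and we integrated by parts. The bounded fundamental solution of the left side with a unit jump of the derivative at $s$ equals $-\frac1{\alpha_\sigma+\alpha_\sigma'}e^{\alpha_\sigma(t-s)}$ for $t<s$. So for $t<2$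
$$a(t)=-\frac{m_{i\sigma}}{\alpha_\sigma+\alpha'_\sigma}\,e^{\alpha_\sigma t}\int\zeta(s)e^{(\alpha_\tau-\alpha_\sigma)s}ds,\qquad\text{i.e. }\ \partial_{p_i}y_\sigma=-C_\sigma m_{i\sigma},\ C_\sigma>0 .$$
It remains to see that the matrix $m$ is nonsingular. It is the Gram matrix of the tensors $(d\varphi_\tau\odot d\varphi_\sigma)^\circ$, $\sigma\in\Lambda$, so we need their linear independence. Suppose $\sum_\sigma c_\sigma(d\varphi_\tau\odot d\varphi_\sigma)^\circ=0$ and put $\Phi=\sum c_\sigma\varphi_\sigma$. Then $d\varphi_\tau\odot d\Phi=fh$ for a function $f$. At a point where $d\varphi_\tau\ne0$ choose $0\ne e\in\ker d\varphi_\tau$, possible as $\dim S\ge2$. Evaluating on $(e,e)$ gives $f=0$. So $d\varphi_\tau(x)\,d\Phi(x)=0$ for all $x$, and $d\Phi=0$ on the dense set of $x$ with $d\varphi_\tau(x)\ne0$, hence $d\Phi=0$ at the point. The set $\{d\varphi_\tau\ne0\}$ is dense: on an open set with $d\varphi_\tau=0$ the eigenvalue equation gives $\varphi_\tau=0$, contradicting unique continuation.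 So $d\Phi\equiv0$, $\Phi$ is constant and odd, $\Phi=0$, and $c=0$.

**Step 5: solving for $p$, uniformly.** The purpose is to realize every coefficient vector near $e_\tau$, with $p$ linearly bounded. By the implicit function theorem there is $\varepsilon=\varepsilon(\bar b,\bar\kappa,\tau)>0$ such that for $b_r,b_l$ within $2\varepsilon$ of $\bar b$, $\kappa_r$ within $2\varepsilon$ of $\bar\kappa$ and $|\vartheta|,|y^*-e_\tau|<2\varepsilon$ there is a smooth small solution $p=p(b_r,b_l,\kappa_r,\vartheta,y^*)$, with bounded derivatives, of $(y_\sigma)_{\sigma\in\Lambda}=y^*$. By local uniqueness and the end of Step 3, $p=0$ when $b_r=b_l$, $\vartheta=0$, $y^*=e_\tau$. So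
$$|p|\le C(|b_r-b_l|+|\vartheta|+|y^*-e_\tau|). \tag{6.3}$$
The boxes $\{|b_r-\bar b|<\varepsilon,|\kappa_r-\bar\kappa|<\varepsilon\}$ cover the compact set $[b_-,b_+]\times[\frac12,1]$. Choose finitely many for each of the finitely many $\tau\in\mathcal T$, and let $\varepsilon_0$ be the smallest $\varepsilon$ occurring. Then for every $(b_r,\kappa_r)\in[b_-,b_+]\times[\frac12,1]$ and $|b_l-b_r|,|\vartheta|,|y^*-e_\tau|<\varepsilon_0$ one of finitely many families applies, with common constants $C$ in (6.2) and (6.3) and a common threshold below which (6.2) suffices for (C1)–(C3).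

**Step 6: choosing the sizes.** The purpose is to pay for the motion. Take $\vartheta=C_2\eta^2$, $|b_r-b_l|\le\eta$, $|y^*-e_\tau|\le\eta$, $b_r,b_l\in[b_-,b_+]$. If $C_2\eta\le1$, then $\vartheta\le\eta$ and $|p|\le3C\eta$ with $C$ independent of $C_2$. So the second part of (6.2), $(n-1)C_2\eta^2\ge C(\eta^2+9C^2\eta^2)$, holds if $C_2$ is large. Fix $C_2$ and take $\eta_0$ small (in particular $C_2\eta_0\le1$). With $\kappa_r=\kappa$ we have $\kappa(-1)=\kappa^l:=\kappa+C_2\eta^2\int\omega$, and the first part of (6.2) holds when $\kappa^l\le1$. Put $C_1=C_2\int\omega$.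

**Step 7: transit and switch.** For a transit take $b_r=b$, $b_l=b'$, $y^*=e_\tau$: all coefficients in $\Lambda$ other than $y_\tau=1$ vanish, and types outside $\Lambda$ have larger exponent at $(b_l,\kappa^l)$. Exponents tend to infinity, so there is a gap $\epsilon>0$ with $\alpha_\sigma\ge\alpha_\tau+\epsilon$ for $\sigma\notin\Lambda$, and for $t\le-1$
$$\|e^{-\alpha_\tau t}W(t)-\varphi_\tau\|^2=\sum_{\sigma\notin\Lambda}y_\sigma^2e^{2(\alpha_\sigma-\alpha_\tau)t}\le e^{2\epsilon(t+1)}\sum_{\sigma\notin\Lambda}y_\sigma^2e^{-2(\alpha_\sigma-\alpha_\tau)}\le e^{2\epsilon(t+1)}e^{2\alpha_\tau}N_W(-1)^2\to0 .$$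
This is (6.1) with $\tau^l=\tau$. For a switch take $b_r=b_l=b$, $y^*=e_\tau+\eta e_{\tau'}$: among the types with nonzero coefficient, $\tau'$ has the strictly smallest exponent, so by the same estimate (6.1) holds with $\tau^l=\tau'$, $y=\eta$. $\square$

We need one more transition. **The $\kappa$-transition** is $(\tau_*,b_-,\kappa^r)\to(\tau_*,b_-,\kappa^l)$ for any $\frac12\le\kappa^r\le\kappa^l\le1$, with $h\equiv h_{b_-}$ and $\kappa$ nonincreasing, $|\kappa'|\le4$ (possible on an interval of length $5$). Here $L=0$, so (C3) is trivial. The projection of $W$ to $\varphi_*$ also has the defining properties of $W$, so $W=g(t)\varphi_*$ with a scalar solution $g\not\equiv0$ bounded at $-\infty$. Thus $g=ye^{\alpha t}$ for $t\le-1$, with $y\ne0$ by uniqueness for the ODE, and (6.1) holds.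

## 7. Chains of transitions and the stage with a high-degree window

We now concatenate transitions, leaving between consecutive ones a long stretch of constant data so that the lowest exponent present really takes over.

**Lemma 7.1.** Let $\mathcal B_1,\dots,\mathcal B_K$ be transitions $\mathcal B_k:(\tau_{k-1},\beta_{k-1},\kappa_{k-1})\to(\tau_k,\beta_k,\kappa_k)$ with $\tau_0=\tau_*$, $\beta_0=b_-$. Let $\alpha_k,\varphi_k$ be the exponent and eigenfunction of state $k$. Then $(P_k)$ holds for $0\le k\le K$: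

$(P_k)$ For all $\delta\in(0,1)$, $R\ge1$ there are admissible data $X$, constant $(b_-,\kappa_0)$ near $+\infty$ and constant $(\beta_k,\kappa_k)$ for $t\le t_-$, and $T_0>T_1>\dots>T_k$ with $T_{k'-1}-T_{k'}\ge2R$, $T_k+R\le t_-$, such that $X\equiv(\beta_{k'},\kappa_{k'})$ on $[T_{k'}-R,T_{k'}+R]$. Moreover the solution $w$ on $X$ with right type $\tau_*$ satisfies, for some $a_{k'}\ne0$,
$$\|w(T_{k'}+s)-a_{k'}e^{\alpha_{k'}s}\varphi_{k'}\|\le\delta|a_{k'}|\qquad(|s|\le R,\ 0\le k'\le k). \tag{7.1}$$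

*Proof.* $(P_0)$: constant data, $w=e^{\alpha_0t}\varphi_0$, $T_0=0$, $a_0=1$, $t_-=R$. Now assume $(P_k)$.

**Step 1: attaching $\mathcal B_{k+1}$ on the left.** Let $X_j,w_j,T^j_{k'}$ be given by $(P_k)$ with $\delta=1/j$, $R=j$ ($j\ge6$), translated so that $T_k^j=0$, and put $\tilde w_j=w_j/a_k^j$, where $a^j_{k'}$ denotes the constant $a_{k'}$ in (7.1) for $w_j$. Translation and scaling only change the solution with right type $\tau_*$ by a nonzero factor. The data $X_j$ are constant $(\beta_k,\kappa_k)$ for $t\le j$. Let $X_j'$ equal $X_j$ for $t\ge4$ and $\mathcal B_{k+1}$ for $t\le4$; both are constant $(\beta_k,\kappa_k)$ on $[4,j]$, so $X_j'$ is smooth and admissible. Put $w_j'=\xi\tilde w_j+v_j$, where $\xi=0$ for $t\le4$, $\xi=1$ for $t\ge5$, and $v_j$ is the bounded solution of $\mathcal L_{X_j'}v_j=f_j:=-[\mathcal L,\xi]\tilde w_j$. Then $\mathcal L_{X_j'}w_j'=0$, and $w_j'$ is a nonzero multiple of the solution on $X_j'$ with right type $\tau_*$.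

**Step 2: behavior near the new transition.** The purpose is to find the window $k+1$. On $[-j,j]$, $\|\tilde w_j(t)-e^{\alpha_kt}\varphi_k\|\le\frac1j$, and the difference solves the equation with constant data there. So by (5.3) $\tilde w_j\to e^{\alpha_kt}\varphi_k$ in $C^\infty$ near $[4,5]$, and $f_j\to f:=-[\mathcal L,\xi]e^{\alpha_kt}\varphi_k$. By Lemma 5.1, $N_{v_j}\le C$ uniformly in $j$. On each compact set $\mathcal L_{X_j'}=\mathcal L_{\mathcal B_{k+1}}$ for large $j$. By (5.3) subsequences of $v_j$ converge in $C^2_{loc}$ to a solution of $\mathcal L_{\mathcal B_{k+1}}v=f$ with $N_v\le C$, which is unique by Lemma 5.1. So the whole sequence converges and $w_j'\to W_{\mathcal B_{k+1}}$ in $C^2_{loc}$. By (6.1), for any $\epsilon>0$ and $t$ negative enough, $\|W_{\mathcal B_{k+1}}(t)-ye^{\alpha_{k+1}t}\varphi_{k+1}\|\le\epsilon|y|e^{\alpha_{k+1}t}$. With $\epsilon=\frac\delta2e^{-\alpha_{k+1}R}$ we find $s_0\le-1-R$ such that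
$$\|W_{\mathcal B_{k+1}}(s_0+s)-ae^{\alpha_{k+1}s}\varphi_{k+1}\|\le\tfrac\delta2|a|,\quad a=ye^{\alpha_{k+1}s_0},\quad|s|\le R .$$
Take $T_{k+1}=s_0$, $t_-=-1$, and $j$ large; then (7.1) holds for $w_j'$ at the window $k+1$.

**Step 3: the older windows survive.** For $t\ge5$, $w_j'-\tilde w_j=v_j$, and $N_{v_j}(t)\le Ce^{-(t-5)}$ by Lemma 5.1 with $c_0=1$. For index $k$ use the new center $j/2$, with amplitude $e^{\alpha_kj/2}\ge1$. For large $j$ its window lies in $[5,j]$, and the error is at most $\frac1j+Ce^{-(j/2-R-5)}$. For $k'<k$ keep $T^j_{k'}\ge2j$. By (5.2), $N_{\tilde w_j}(T^j_{k'})\ge N_{\tilde w_j}(0)\ge1-\frac1j\ge\frac12$, so the amplitude $\tilde a$ of $\tilde w_j$ at this window satisfies $|\tilde a|(1+\frac1j)\ge\frac12$, thus $|\tilde a|\ge\frac14$. The error of $\tilde w_j$ is at most $\frac1j|\tilde a|$, and $N_{v_j}\le Ce^{-(2j-R-5)}$ on the window. So all windows have relative error $\le\delta$ for $j$ large. The separations are $\frac j2-s_0\ge2R$, at least $2j-\frac j2\ge2R$,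 and at least $2j\ge2R$ for the older pairs. This is $(P_{k+1})$. $\square$

**Proposition 7.2 (stage).** For every integer $I\ge1$ and $\frac12\le\kappa_{out}<\kappa_{in}\le1$ there are admissible data $X$, constant $(b_-,\kappa_{out})$ for $s\ge s_+$ and $(b_-,\kappa_{in})$ for $s\le s_-$, such that the solution $w$ on $X$ with right type $\tau_*$ satisfies: (i) $w=\sum y_\sigma e^{\alpha_\sigma s}\varphi_\sigma(b_-)$ for $s\le s_-$ with $y_{\tau_*}\ne0$; (ii) $\langle w,w_s\rangle>I\,N_w^2$ on $[T^*,T^*+I]$ for some $T^*>s_-$.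

*Proof.*

**Step 1: the chain.** The purpose is to climb the staircase. Let $m_0$ be odd, $m_0\ge I+1$ (so $m_0\ge3$), and $\mathcal T=\{(m,0),(0,m+4):m\le m_0\text{ odd}\}$. Start from $((1,0),b_-)$. For $m=1,3,\dots,m_0-2$: move from the current parameter to $b_+$ with type $(m,0)$; switch to $(0,m+4)$ at $b_+$, legal by (b); move to $b=1$ with this type; switch to $(m+2,0)$ at $b=1$, legal by (c). Now we are in $((m_0,0),1)$. Move to $b_-$ with type $(m_0,0)$ and switch to $(1,0)$, legal because $(1,0)$ is the strictly lowest type at $b_-$. For $m_0=3$ this is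
$$((1,0),b_-)\leadsto((1,0),b_+)\to((0,5),b_+)\leadsto((0,5),1)\to((3,0),1)\leadsto((3,0),b_-)\to((1,0),b_-).$$

**Step 2: the budget.** Realize moves by transits with steps $\le\eta$ and switches by Lemma 6.1 with the same $\eta$. The number of transitions is at most $C_I/\eta$, and each raises $\kappa$ by at most $C_1\eta^2$. So the total increase is at most $C_IC_1\eta<\kappa_{in}-\kappa_{out}$ for $\eta$ small, and in particular $\kappa$ never exceeds $1$. Start with $\kappa_0=\kappa_{out}$ and finish with a $\kappa$-transition reaching exactly $\kappa_{in}$.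

**Step 3: the window of degree $m_0$.** The purpose is (ii). Apply Lemma 7.1 with $R=I+2$ and $\delta$ small. At the state $((m_0,0),1,\kappa)$ the exponent satisfies $\alpha\ge m_0$, since $m_0^2+(n-2)\kappa m_0\le m_0(m_0+n-2)\le\lambda_{m_0,0}(1)$. Let $T$ be the center of this window and $a$ its amplitude. As $\delta\to0$ with the chain and $R$ fixed, $w(T+\cdot)/a\to e^{\alpha s}\varphi$ in $C^1([-R+1,R-1];L^2(S))$ by (5.3), since the difference solves the equation with the fixed constant data $(1,\kappa)$ on the window. So $\langle w,w_s\rangle/N^2\to\alpha\ge m_0>I$ uniformly on $[T,T+I]$. This gives (ii) with $T^*=T$ for $\delta$ small.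

**Step 4: the left end.** Let $s_-:=t_-$ from Lemma 7.1. The parameter at $T^*$ is $1\ne b_-$, so $T^*>s_-$. The last window has type $\tau_*$ and lies in $s\le s_-$; since $\delta<1$, $\langle w,\varphi_*\rangle\ne0$ at its center. As $w$ is bounded at $-\infty$ it has the expansion in (i), and $y_{\tau_*}\ne0$. $\square$

## 8. Assembling infinitely many stages: proof of Theorem A

Put $A=1+\sqrt{\lambda_*}$, $t_+=\max(t,0)$ and $k_i=\frac12+\frac25\,2^{-i}$, so $k_0=\frac9{10}$ and $k_i\downarrow\frac12$. The $i$-th stage will lower $\kappa$ from $k_i$ to $k_{i+1}$. Note $\alpha_{\tau_*}(b_-,k_i)\in[1,A-1]$ for all $i$. The one unit between $A-1$ and $A$ will absorb all constants.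

**Step 0: initial data.** The purpose is to join the core to constant data at $b_-$. $D_0$ is core for $t\le0$. On $[0,\Theta]$ let $b=\mathsf B(t/\Theta)$ move smoothly from $1$ to $b_-$ ($\mathsf B$ constant near $0$ and near $1$). Let $\kappa=1-\frac1{10}\mathsf K(t/\Theta)$ with $\mathsf K$ smooth, nondecreasing from $0$ to $1$, constant near $0$ and near $1$, and $\mathsf K'>0$ on $\operatorname{supp}\mathsf B'$. Then $|L|,|\nabla L|=O(\Theta^{-1})$, $L'=O(\Theta^{-2})$, and $L=0$ off the set where $t/\Theta\in\operatorname{supp}\mathsf B'$. On that set $-\kappa'\ge c''\Theta^{-1}$, while (C3) requires only $O(\Theta^{-2})$. So (C1)–(C3) hold for $\Theta$ large. Afterwards the data are constant $(b_-,k_0)$ for $t\ge t_0:=\Theta$. Let $u_0$ be the solution with right type $\tau_*$, and $P_0=1$. ($D_0$ and all data below are regular with $\kappa_{max}=1/c$.)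

**Step 1: one more stage.** The purpose is to attach a stage far out. Suppose given data $D_i$ (core for $t\le0$; (C1)–(C3) for $t\ge0$; constant $(b_-,k_i)$ for $t\ge t_i\ge0$), a solution $u_i$ bounded at $-\infty$ with $u_i-P_ie^{\alpha t}\varphi_*$ bounded at $+\infty$, where $P_i\ne0$ and $\alpha=\alpha_{\tau_*}(b_-,k_i)$, and numbers $e_1,\dots,e_i\in(0,1)$. Let $X$ be the stage with $I=i+1$, $\kappa_{in}=k_i$, $\kappa_{out}=k_{i+1}$, with $w,s_\pm,T^*$ and $y_*:=y_{\tau_*}$. For $\ell$ large let $D^\ell$ be $D_i(t)$ for $t\le\ell+s_-$ and $X(t-\ell)$ for $t\ge t_i$; on the overlap both are $(b_-,k_i)$. With $s=t-\ell$ let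
$$w^\ell=\xi e^{\alpha_+s}\varphi_*+v^\ell,\qquad\alpha_+=\alpha_{\tau_*}(b_-,k_{i+1})\le A-1,\qquad\operatorname{supp}\xi\subset\{s\ge s_+\},$$
be the solution on $D^\ell$ with right type $\tau_*$ in the coordinate $s$. The source of $v^\ell$, in the coordinate $s$, does not depend on $\ell$, so by Lemma 5.1 $N_{v^\ell}$ is bounded independently of $\ell$. On compact $s$-sets the data equal $X$ for large $\ell$. So limits of subsequences of $v^\ell$ in $C^2_{loc}$ are bounded solutions of one equation on $X$, unique by Lemma 5.1. Hence $w^\ell\to w$ in $C^2_{loc}$ (in $s$). Also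
$$N_{w^\ell}(s)\le C_Xe^{(A-1)\max(s,0)},\qquad C_X\text{ independent of }\ell. \tag{8.1}$$

**Step 2: the new solution is close to the old one.** The purpose is to make the sequence converge. Let $\varepsilon_i=2^{-i-1}\min(1,e_1,\dots,e_i)$ and choose $\delta\in(0,1)$ with $2\delta|P_i|e^{\alpha(t_i+1)}\le\varepsilon_i$. Since $\tau_*$ is the strictly lowest type at $b_-$ and $y_*\ne0$, Proposition 7.2(i) gives $s_1\le\min(s_-,0)$ with $w(s_1)=\mathsf y(\varphi_*+e)$, $\mathsf y=y_*e^{\alpha s_1}$, $\|e\|\le\delta/8$. For $\ell$ large, $w^\ell(s_1)=\mathsf y(\varphi_*+e_\ell)$ with $\|e_\ell\|\le\delta/4$. With $t^*:=\ell+s_1$, for $\ell$ large, also $u_i(t^*)=P_ie^{\alpha t^*}(\varphi_*+e')$, $\|e'\|\le\delta/4$. Put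
$$u_{i+1}=\frac{P_ie^{\alpha t^*}}{\mathsf y}\,w^\ell,\qquad D_{i+1}=D^\ell .$$
On $t\le t^*$ we have $D^\ell=D_i$, so $\tilde u=u_{i+1}-u_i$ is there a solution for $D_i$, bounded at $-\infty$, with $N_{\tilde u}(t^*)\le\delta|P_i|e^{\alpha t^*}$. On $[t_i,t^*]$ the data are constant $(b_-,k_i)$. Compare $N_{\tilde u}$, using $\lambda=\lambda_*$ in (5.1), with
$$\psi(t)=N_{\tilde u}(t^*)e^{-\alpha(t^*-t)}+N_{\tilde u}(t_i)e^{-\alpha'(t-t_i)},\qquad\alpha'=\alpha+(n-2)k_i\ge1,$$
which satisfies $\psi''+(n-2)k_i\psi'=\lambda_*\psi$ and is $\ge N_{\tilde u}$ at both ends. By (5.2) $N_{\tilde u}(t_i)\le N_{\tilde u}(t)$, so for $t\in[t_i+1,t^*]$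
$$N_{\tilde u}(t)(1-e^{-1})\le N_{\tilde u}(t^*)e^{-\alpha(t^*-t)},\qquad\text{so}\qquad N_{\tilde u}(t)\le2\delta|P_i|e^{\alpha t}\le\varepsilon_ie^{\alpha(t-t_i-1)} .$$
For $t\le t_i+1$, (5.2) gives $N_{\tilde u}(t)\le N_{\tilde u}(t_i+1)\le\varepsilon_i$. As $\alpha\le A$ and $t_i\ge0$,
$$N_{u_{i+1}-u_i}(t)\le\varepsilon_i\ (t\le t_i),\qquad N_{u_{i+1}-u_i}(t)\le\varepsilon_ie^{At_+}\ (t\le t^*). \tag{8.2}$$

**Step 3: growth beyond $t^*$.** The purpose is a bound that does not deteriorate with $i$. Let $t\ge t^*$. Since $s_1\le0$, $\max(t-\ell,0)\le t-t^*$, and (8.1) gives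
$$N_{u_{i+1}}(t)\le\tfrac{|P_i|}{|\mathsf y|}C_Xe^{\alpha t^*}e^{(A-1)(t-t^*)}\le C''e^{(A-1)t}\le C''e^{-t^*}e^{At}\le2^{-i}e^{At}\quad(\ell\text{ large}). \tag{8.3}$$
Here $C''=C_X|P_i|/|\mathsf y|$ does not depend on $\ell$, because $s_1$ was chosen from $w$ and $\delta$ only. However bad the constant of the stage is, a long wait absorbs it.

**Step 4: the high-frequency interval, made stable.** The strict inequality of Proposition 7.2(ii) holds on a compact interval and $w^\ell\to w$ in $C^2_{loc}$. So for $\ell$ large, with $T_{i+1}=\ell+T^*$,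
$$\langle u_{i+1},\partial_tu_{i+1}\rangle>(i+1)N_{u_{i+1}}^2\quad\text{on }[T_{i+1},T_{i+1}+i+1].$$
Fix such an $\ell$, large enough for Steps 2 and 3 and with $t^*\ge t_i+i+1$. Choose $t_{i+1}\ge\ell+s_+$ with $t_{i+1}\ge T_{i+1}+i+3$; then $D_{i+1}$ is constant $(b_-,k_{i+1})$ for $t\ge t_{i+1}$. Since $T^*>s_-\ge s_1$, we have $t_{i+1}>T_{i+1}>t^*>t_i$. The function $u_{i+1}$ has the properties needed for the next step, with $P_{i+1}=P_ie^{\alpha t^*}e^{-\alpha_+\ell}/\mathsf y\ne0$. Finally, $N_{u_{i+1}}>0$ on the interval by the strict inequality, and the data are fixed. By (5.3), smallness of $N$ on $t\le t_{i+1}$ gives smallness of the function and its $t$-derivative in $L^2(S)$ on $[T_{i+1},T_{i+1}+i+1]$. So we can choose $e_{i+1}\in(0,1)$ such that every solution $\hat u$ for $D_{i+1}$ on $t\le t_{i+1}$ with $N_{\hat u-u_{i+1}}\le e_{i+1}$ there satisfies $\langle\hat u,\hat u_t\rangle>(i+1)N_{\hat u}^2$ and $N_{\hat u}>0$ on that interval.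

**Step 5: the limit.** The purpose is to obtain $(M,u)$. Write $t_i^*$ for the $t^*$ of step $i$. Since $D_{i+1}=D_i$ for $t\le t_i^*$, and $t_i^*\ge t_i+i+1\to\infty$ is increasing, the $D_i$ converge to data $D$ (core for $t\le0$, (C1)–(C3) for $t\ge0$), with $D=D_j$ for $t\le t_j^*$. By Section 3, $(M,g)$ is complete on $\mathbb R^n$ with $\mathrm{Ric}\ge0$, maximal volume growth and $|{\rm Rm}|\le C(1+r)^{-2}$.

Let $B_i=\sup_te^{-At_+}N_{u_i}$. Then $B_0<\infty$, and $B_{i+1}\le\max(B_i+\varepsilon_i,2^{-i})$ by (8.2), (8.3), so $B:=\sup_iB_i<\infty$. By (8.2) and (5.3) $u_i\to u$ locally smoothly on $\mathbb R\times S$, with $\mathcal Lu=0$ and $N_u(t)\le Be^{At_+}$. By (5.3) on the slabs with $t\le-2$, $u$ is bounded near $o$, so it extends to a harmonic function on $M$. For $j\ge1$ and $t\le t_j$, (8.2) gives $N_{u-u_j}\le\sum_{i\ge j}\varepsilon_i\le\sum_{i\ge j}2^{-i-1}e_j\le e_j$, and $D=D_j$ there. By the choice of $e_j$,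
$$\langle u,u_t\rangle>j\,N_u^2,\quad N_u>0\quad\text{on }[T_j,T_j+j]\ (j\ge1),\qquad T_j>t_{j-1}^*\to\infty. \tag{8.4}$$
In particular $u\not\equiv0$. If $N_u(t)=0$ for some $t$, then $u=0$ for all smaller times by (5.2), and $u\equiv0$ by unique continuation. So $N_u>0$ for all $t$, and $U$ is defined everywhere.

**Step 6: polynomial growth.** The purpose is to pass from $N_u$ to pointwise bounds. Let $r_2=r(t_2)>0$, and let $H$ be harmonic in $B_{r_2}(o)=\{t<t_2\}$ with boundary values $u^2$. The function $m(t)=\int_SH\,d\mu$ satisfies $m''+(n-2)\kappa m'=0$, so $m'=\mathrm{const}\cdot e^{-(n-2)F}$. It is bounded at $-\infty$, where $F=t/c\to-\infty$, so the constant is $0$ and $m$ is constant. Hence $H(o)=N_u(t_2)^2/\mu(S)$. As $u^2$ is subharmonic, $u^2\le H$, and the Cheng–Yau Harnack inequality ($\mathrm{Ric}\ge0$) gives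
$$\sup_{B_{r_2/2}(o)}u^2\le C(n)N_u(t_2)^2/\mu(S). \tag{8.5}$$
For $t\ge0$, $F'\ge\frac12$ gives $\rho\ge\rho(0)e^{t/2}$, and $r\ge c\rho$, so $e^{t_+}\le C(1+r(t))^2$ for all $t$. Apply (8.5) with $r_2=2(1+d(o,x))$: $u(x)^2\le CB^2e^{2A(t_2)_+}\le C(1+r_2)^{4A}$. So $|u(x)|\le C(1+d(o,x))^{2A}$ and $u\in\mathscr H_d(M)$ with $d=2A$. The growth condition does not depend on the base point.

**Step 7: the frequency.** By (3.4) and (8.4), $U(\mathbf b(t))\ge cj$ for $t\in[T_j,T_j+j]$, and by (3.3) $\log\frac{\mathbf b(T_j+j)}{\mathbf b(T_j)}\ge\frac j2$. Choose $j_i\ge\max(i/c,2i)$ increasing in $i$ and put $r_i=\mathbf b(T_{j_i})\to\infty$. Then $U\ge i$ on $[r_i,e^ir_i]$. This proves Theorem A: the conjecture is false in every dimension $n\ge3$. $\blacksquare$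

## 9. Logarithmic averages of $U$ and arbitrary poles: proof of Theorem B

**Step 1: $I$ and $U$ on a general $M$.** The purpose is the identity $(\log I)'=2U/r$. Let $M$ be as in the conjecture, $p\in M$, $u\not\equiv0$ harmonic. For $\mathrm{Ric}\ge0$ the Li–Yau estimate says
$$C^{-1}\int_{d^2}^\infty\frac{dt}{\mathrm{Vol}B_{\sqrt t}(p)}\le G_p(x)\le C\int_{d^2}^\infty\frac{dt}{\mathrm{Vol}B_{\sqrt t}(p)},\qquad d=d(p,x).$$
By the Bishop–Gromov theorem and maximal volume growth $\mathrm{Vol}B_r(p)$ is comparable to $r^n$ for all $r>0$. So $G_p$ is comparable to $d^{2-n}$ and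
$$C^{-1}d(p,x)\le\mathbf b_p(x)\le C\,d(p,x). \tag{9.1}$$
Let $\rho<R$ be regular values of $\mathbf b=\mathbf b_p$, and recall $\nabla G=-(n-2)\mathbf b^{1-n}\nabla\mathbf b$. Apply the divergence theorem to $u^2\nabla G$ on $\{\rho<\mathbf b<R\}$, then the coarea formula, then the divergence theorem on $\{\mathbf b\le s\}$ for a.e. $s$:
$$-(n-2)(I(R)-I(\rho))=\int_{\rho<\mathbf b<R}\langle\nabla u^2,\nabla G\rangle=-(n-2)\int_\rho^Rs^{1-n}\int_{\mathbf b\le s}\Delta u^2\,ds .$$
As $\Delta u^2=2|\nabla u|^2$, this says $I(R)-I(\rho)=\int_\rho^R\frac{2D(s)}s\,ds$. So $I$, extended continuously from regular radii, is nondecreasing. It is positive: if $u=0$ on a regular level $\{\mathbf b=r\}$, then $u=0$ in the bounded set $\{\mathbf b<r\}$ by the maximum principle, and $u\equiv0$ by unique continuation; at other radii use monotonicity. Hence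
$$\log\frac{I(R)}{I(\rho)}=2\int_\rho^RU(s)\frac{ds}s . \tag{9.2}$$
For $u\equiv1$ we have $D=0$, so $r^{1-n}\int_{\mathbf b=r}|\nabla\mathbf b|$ is constant, equal to its limit $|S^{n-1}|$ as $r\to0$. Therefore
$$I(r)\le|S^{n-1}|\sup_{\mathbf b=r}u^2 . \tag{9.3}$$

**Step 2: part (ii).** Let $u\in\mathscr H_d$. By (9.3) and (9.1), $I(R)\le C(1+R)^{2d}$. Take a regular $\rho\le1$. By (9.2), $2\int_1^RU\frac{ds}s\le\log I(R)-\log I(\rho)\le2d\log(1+R)+C$. Dividing by $2\log R$ gives the limsup bound. If $U\ge d+\epsilon$ held for all large $r$, the limsup would be at least $d+\epsilon$; so $\liminf U\le d$. Since $U\ge0$, $\int_{\{U\ge\Lambda\}\cap[1,R]}\frac{ds}s\le\Lambda^{-1}\int_1^RU\frac{ds}s$ (Chebyshev), and the density bound follows.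

**Step 3: a doubling inequality from bounded frequency.** The purpose is part (i) by contradiction. Let $(M,u)$ be as in Theorem A, $p\in M$, and suppose $U_p(r)\le\Lambda$ for (regular) $r\ge r_0$. For regular $R$ let $H$ be harmonic in $\{\mathbf b_p<R\}$ with $H=u^2$ on $\{\mathbf b_p=R\}$. Green's formula with $G_p-R^{2-n}$, which vanishes on the boundary, gives
$$H(p)=\frac1{(n-2)|S^{n-1}|}\int_{\mathbf b_p=R}u^2|\nabla G_p|=\frac{I_p(R)}{|S^{n-1}|} .$$
By (9.1) there are $c_1,c_2\in(0,1)$ with $\{\mathbf b_p\le c_1\rho\}\subset B_\rho(p)$ for all $\rho>0$ and $B_{2c_2R}(p)\subset\{\mathbf b_p<R\}$ for all $R>0$. As $u^2\le H$, the Harnack inequality gives $\sup_{B_{c_2R}(p)}u^2\le CI_p(R)$. By (9.3), $I_p(c_1\rho)\le|S^{n-1}|\sup_{B_\rho(p)}u^2$. Hence for fixed $\sigma>1$ and $\rho$ large (adjusting radii slightly to be regular), (9.2) yields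
$$\sup_{B_{\sigma\rho}(p)}u^2\le C\,I_p(\sigma\rho/c_2)\le C\Big(\frac\sigma{c_1c_2}\Big)^{2\Lambda}I_p(c_1\rho)\le C'\sup_{B_\rho(p)}u^2,\qquad C'\text{ independent of }\rho. \tag{9.4}$$

**Step 4: the contradiction.** By (8.4), $N_u'/N_u>j$ on $[T_j,T_j+j]$, so $N_u(T_j+1)\ge e^jN_u(T_j)$. By (8.5), $\sup_{B_{r(T_j)/2}(o)}u^2\le CN_u(T_j)^2$, while $\sup_{B_{r(T_j+1)}(o)}u^2\ge N_u(T_j+1)^2/\mu(S)$. Since $F'\le1/c$, $r(T+1)=\int_{-\infty}^Te^{F(s+1)}ds\le e^{1/c}r(T)$. For $j$ large, $d(o,p)\le r(T_j)/4$, so $B_{r(T_j)/4}(p)\subset B_{r(T_j)/2}(o)$ and $B_{r(T_j+1)}(o)\subset B_{2r(T_j+1)}(p)$. Take $\sigma=8e^{1/c}$ and $\rho=r(T_j)/4$, so that $\sigma\rho=2e^{1/c}r(T_j)\ge2r(T_j+1)$. Then the quotient of the two suprema in (9.4) is at least $C^{-1}e^{2j}\to\infty$, which contradicts (9.4). Hence $\limsup_{r\to\infty}U_p(r)=\infty$ for every $p\in M$. $\blacksquare$
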